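# Rational classes and rational divisors on the cusps of $X_0(N)$

## 1. Three points on an elliptic curve

Let $E$ be the elliptic curve $y^2=x^3-3x^2+x$ over $\mathbb Q$, with origin $O$. It is smooth, since $x^2-3x+1$ has discriminant $5$ and does not vanish at $0$. The points $P=(1,i)$ and $\bar P=(1,-i)$ lie on it, because $1-3+1=-1$. Let $\Sigma=\{O,P,\bar P\}$. Write $\mathbf c$ for complex conjugation; it fixes $O$ and swaps $P$ and $\bar P$.

Intersect $E$ with the line $y=ix$. Substituting gives $x^3-2x^2+x=x(x-1)^2=0$, so the line meets $E$ once at $T=(0,0)$ and twice at $P$. Hence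
$$\mathrm{div}(y-ix)=2P+T-3O,\quad \mathrm{div}(y+ix)=2\bar P+T-3O,\quad \mathrm{div}(x-1)=P+\bar P-2O.\tag{1}$$

Let $D=P-\bar P$ and $v=(y-ix)/(y+ix)$. Then $\mathbf c D=-D$ and $\mathrm{div}(v)=2D$, so
$$\mathbf cD-D=-2D=\mathrm{div}(v^{-1}).$$
The divisor $D$ is defined over $\mathbb Q(i)$ and its class is fixed by $\mathbf c$, so its class is rational. The class is not zero: $\bar P=-P$ in the group law, so it corresponds to the point $2P=-T=T\ne O$. Now look for a rational divisor of degree $0$ *supported on $\Sigma$* in this class. Such divisors are the multiples of $P+\bar P-2O=\mathrm{div}(x-1)$, and they are all principal. So the class of $D$ is a rational class made out of the points of $\Sigma$, and no rational divisor made out of the points of $\Sigma$ represents it.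

The obstruction can be written down in general. Let $X$ be a smooth projective curve over $\mathbb Q$, and let $\Sigma$ be a finite Galois-stable set of points that contains a rational point $O$. Let $K/\mathbb Q$ be a finite Galois extension over which all points of $\Sigma$ are rational, with group $G$. Fix a local parameter at $O$ defined over $\mathbb Q$, and let $U$ be the group of functions in $K(X)^\times$ whose divisor is supported on $\Sigma$ and whose leading coefficient at $O$ is $1$. A function in $U$ is determined by its divisor. If $D$ has degree $0$, support in $\Sigma$ and rational class, then $\sigma D-D=\mathrm{div}(u_\sigma)$ with a unique $u_\sigma\in U$, and uniqueness gives $u_{\sigma\tau}=u_\sigma\,\sigma(u_\tau)$: this is a $1$-cocycle. A $\Sigma$-supported divisor linearly equivalent to $D$ has the form $D-\mathrm{div}(w)$ with $w\in U$, and it is fixed by $G$ if and only if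
$$u_\sigma=\sigma(w)/w\qquad(\sigma\in G).\tag{2}$$
So the obstruction is a class in $H^1(G,U)$, the group of cocycles modulo the cocycles of the form (2).

The first thing to try is Hilbert's Theorem 90: $H^1(G,K(X)^\times)=0$, so $u_\sigma=\sigma(F)/F$ for some $F\in K(X)^\times$. In the example $F=y-ix$ works, since $\mathbf c(F)/F=v^{-1}$. Then
$$D-\mathrm{div}(F)=-P-\bar P-T+3O$$
is indeed a rational divisor in the class of $D$, but it involves the extra point $T$. This is the exact place where the attempt stops: Hilbert 90 gives no control over the zeros of $F$. In the example nothing can repair this. A divisor $aP+b\bar P-(a+b)O$ is principal if and only if $(a-b)P=O$, that is $a\equiv b$ mod $4$, because $P$ has order $4$. The lattice of such $(a,b)$ has index $4$ in $\mathbb Z^2$ and is spanned by $(1,1)$ and $(2,-2)$. So $U$ is free on $x-1$ and $v$ (both have leading coefficient $1$ in the parameter $x/y$). Here $\mathbf c$ fixes $x-1$ and inverts $v$. The functions $\mathbf c(w)/w$ with $w\in U$ are the even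 powers of $v$, while $v^{-1}$ is a cocycle value; hence $H^1(G,U)=\mathbb Z/2$.

The two functions $y\pm ix$ are swapped by $\mathbf c$, and adjoining them kills the cohomology class; the price is the zero at $T$. We now take for $X$ a modular curve and for $\Sigma$ its set of cusps. There one can enlarge $U$ by functions that are permuted by Galois and *still* have no zeros away from the cusps. The price is paid elsewhere: they are only modular up to a character. We will be able to pay it.

## 2. Cusps and modular units on $X_0(N)$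

**Setting.** Let $N\ge1$ and
$$\Gamma_0(N)=\Bigl\{\gamma=\begin{pmatrix}\alpha&\beta\\ \kappa&\delta\end{pmatrix}\in\mathrm{SL}_2(\mathbb Z):\ N\mid\kappa\Bigr\}.$$
The letters $\alpha,\beta,\kappa,\delta$ always denote the entries of $\gamma$. The modular curve $X_0(N)$ is a smooth projective curve over $\mathbb Q$. We use the standard model with function field $\mathbb Q(j(\tau),j(N\tau))$. Its cusps $\mathbb P^1(\mathbb Q)/\Gamma_0(N)$ are defined over $K=\mathbb Q(\zeta_N)$, the cusp $\infty$ is rational, and the number of cusps is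
$$\nu=\sum_{d\mid N}\varphi(\gcd(d,N/d)).$$
Let $J_0(N)$ be the Jacobian and $Y_0(N)=X_0(N)\setminus\{\text{cusps}\}$.

**Definition.** The *cuspidal subgroup* $C_N\subseteq J_0(N)(\overline{\mathbb Q})$ is generated by the classes of degree-$0$ divisors supported on the cusps, and $C_N(\mathbb Q)=C_N\cap J_0(N)(\mathbb Q)$. The *rational cuspidal divisor class group* $C(N)\subseteq J_0(N)(\mathbb Q)$ consists of the classes of degree-$0$ cuspidal divisors that are themselves fixed, as divisors, by $\mathrm{Gal}(\overline{\mathbb Q}/\mathbb Q)$.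

One has $C(N)\subseteq C_N(\mathbb Q)\subseteq J_0(N)(\mathbb Q)_{\mathrm{tors}}$. The problem, taken from Mar Curcó Iranzo, "Rational torsion of generalised modular Jacobians of odd level", arXiv:2112.03741 (2021), asks to prove or disprove the conjecture that the first inclusion is an equality for all $N$. The equality is known for $N$ squarefree (Ohta) and for $N=n^2M$ with $M$ squarefree and $n\mid24$ (Wang–Yang). Let $m$ be the largest integer with $m^2\mid N$.

**Theorem 1.** $C_N(\mathbb Q)=C(N)$ for all $N\ge1$.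

**Theorem 2.** Let $k\subseteq\overline{\mathbb Q}\subset\mathbb C$ be a field such that $k\cap\mathbb Q(\zeta_m)$ is real (for example $k=\mathbb Q$, or any $k\subset\mathbb R$). Then every class in $C_N\cap J_0(N)(k)$ is represented by a degree-$0$ cuspidal divisor fixed, as a divisor, by $\mathrm{Gal}(\overline{\mathbb Q}/k)$. Moreover $\mathrm{Pic}(Y_0(N)_k)\to\mathrm{Pic}(Y_0(N)_{\overline{\mathbb Q}})$ is injective.

Theorem 1 is the case $k=\mathbb Q$: Theorem 2 gives $C_N(\mathbb Q)\subseteq C(N)$, and the other inclusion is clear.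

**Notation.** $e(x)=e^{2\pi ix}$, $\zeta_n=e(1/n)$, $q^r=e(r\tau)$ for $r\in\mathbb Q$; $G=\mathrm{Gal}(K/\mathbb Q)=\{\sigma_u:u\in(\mathbb Z/N)^\times\}$ with $\sigma_u\zeta_N=\zeta_N^u$; $\mathbf c=\sigma_{-1}$ is complex conjugation. For $\gamma\in\mathrm{SL}_2(\mathbb Z)$ and $t\mid\kappa$ put
$$\gamma^{[t]}=\begin{pmatrix}\alpha&t\beta\\ \kappa/t&\delta\end{pmatrix},\qquad\text{so}\quad t\cdot\gamma\tau=\gamma^{[t]}(t\tau),$$
and the automorphy factor $\kappa\tau+\delta$ is the same for $(\gamma,\tau)$ and $(\gamma^{[t]},t\tau)$. Put $T=\begin{pmatrix}1&1\\0&1\end{pmatrix}$ and $L_N=\begin{pmatrix}1&0\\N&1\end{pmatrix}$.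

**The $q$-expansion principle.** *If $f\in\mathbb C(X_0(N))$ has $q$-expansion in $K((q))$, then $f\in K(X_0(N))$.* Write $j_N=j(N\tau)$ and $f=P(j,j_N)/Q(j,j_N)$ over $\mathbb C$. For polynomials of bounded degree, the equation $f\cdot Q(j,j_N)=P(j,j_N)$ is a linear system over $K$ in the coefficients of $P$ and $Q$, so its complex solutions are spanned by its solutions over $K$. If all solutions over $K$ had $Q(j,j_N)=0$, so would all complex ones. Hence there is a solution over $K$ with $Q(j,j_N)\neq0$.

So $K(X_0(N))$ is the field of modular functions for $\Gamma_0(N)$ with $q$-expansion in $K((q))$. The group $G$ acts on it coefficientwise, because $j$ and $j_N$ have rational coefficients, and $\mathrm{div}(\sigma f)=\sigma(\mathrm{div} f)$.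

**Definition.** $U$ is the group of all $u\in K(X_0(N))^\times$ with cuspidal divisor and leading $q$-coefficient $1$.

If a cuspidal divisor is principal over $\overline{\mathbb Q}$ or $\mathbb C$, the one-dimensional space of functions $f$ with $\mathrm{div}(f)\ge$ this divisor is defined over $K$, since the cusps are $K$-rational. So the divisor equals $\mathrm{div}(u)$ for a unique $u\in U$. Thus $u\mapsto\mathrm{div}(u)$ is a $G$-isomorphism from $U$ onto the group of principal cuspidal divisors, and we are in the situation of Section 1.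

**Example: $N=9$.** There are $\varphi(1)+\varphi(3)+\varphi(1)=4$ cusps: $\infty$, $0$, $1/3$, $2/3$. Recall the standard criterion. A quotient $\prod_{t\mid N}\eta(t\tau)^{r_t}$ with $\sum r_t=0$, $\sum tr_t\equiv\sum\frac Ntr_t\equiv0$ mod $24$ and $\prod t^{r_t}$ a rational square is invariant under $\Gamma_0(N)$. Its order at a cusp of denominator $c\mid N$ is $\frac{N}{24\,c\,\gcd(c,N/c)}\sum_t\gcd(c,t)^2r_t/t$. Apply it to
$$z=\frac{\eta(\tau)^3}{\eta(9\tau)^3}=q^{-1}-3+5q^2+\cdots,\qquad g=\frac{\eta(3\tau)^{12}}{\eta(\tau)^3\eta(9\tau)^9}=q^{-2}(1+3q+9q^2+\cdots).$$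
For $z$ the two sums are $-24$ and $24$, for $g$ they are $-48$ and $0$; the products $9^{-3}$ and $3^{12}9^{-9}$ are squares. The orders at the cusps of denominators $9,1,3$ are $-1,1,0$ for $z$ and $-2,0,1$ for $g$. So $z$ is a coordinate on $X_0(9)$, which has genus $0$, and $g$ is a polynomial of degree $2$ in $z$. Comparing coefficients, with $z^2=q^{-2}-6q^{-1}+9+\cdots$, gives $g=z^2+9z+27$. Hence the two cusps $P_1,P_2$ of denominator $3$ are the points $z=z_1$ and $z=z_2$, with
$$z_1=3\zeta_3-3,\qquad z_2=3\zeta_3^2-3,$$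
and $\mathbf c$ swaps them. The group $U$ is free on $z,\ z-z_1,\ z-z_2$. For $D=P_1-\infty$ we get $\mathbf cD-D=P_2-P_1=\mathrm{div}(u_{\mathbf c})$ with $u_{\mathbf c}=(z-z_2)/(z-z_1)$, and $w=z-z_1$ solves (2). For large $N$ there is no coordinate, and we need a way to produce $w$ that does not use one. We come back to this example twice.

## 3. Twisted eta products, permuted by Galois

The first step is to write down functions without zeros on the upper half plane, on which $G$ acts by permutations.

**Definition.** For $n\ge1$ and $c\in(\mathbb Z/n)^\times$ let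
$$F_c^{(n)}(\tau)=q^{\rho_n}\prod_{b\ge1,\ (b,n)=1}\bigl(1-\zeta_n^{c\bar b}q^b\bigr),\qquad \rho_n=\frac1{24}\prod_{p\mid n}(1-p),\qquad b\bar b\equiv1\ (\mathrm{mod}\ n).\tag{3}$$
Let $A$ be the multiplicative group generated by all $F_c^{(n)}(d\tau)$ with $n^2d\mid N$.

For instance $F^{(1)}=\eta$, so $A$ contains $\eta(d\tau)$ for every $d\mid N$. Next, $F^{(2)}=q^{-1/24}\prod_{b\text{ odd}}(1+q^b)$ and $F^{(3)}_1=q^{-1/12}(1-\zeta_3q)(1-\zeta_3^2q^2)(1-\zeta_3q^4)\cdots$. All these functions are holomorphic and nowhere zero for $\mathrm{Im}\,\tau>0$. The Galois group $G$ acts coefficientwise, by $\sigma(q^r\hat f)=q^r\sigma(\hat f)$, and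
$$\sigma_uF_c^{(n)}(d\tau)=F_{uc}^{(n)}(d\tau).$$
Eta quotients $\prod_{t\mid N}\eta(t\tau)^{r_t}$ lie in $A^G$.

The generators are not independent.

**Lemma 3.** (R1) If $p^2\mid n$ and $c_0\in(\mathbb Z/(n/p))^\times$, then
$$\prod_{c\equiv c_0\,(n/p)}F_c^{(n)}(\tau)=F_{c_0}^{(n/p)}(p\tau).\tag{4}$$
(R2) If $n=pn'$ with $p\nmid n'$, $c_0\in(\mathbb Z/n')^\times$, and $\bar p$ is the inverse of $p$ mod $n'$, then
$$\prod_{c\equiv c_0\,(n')}F_c^{(n)}(\tau)=\frac{F_{c_0}^{(n')}(p\tau)\,F_{c_0\bar p^2}^{(n')}(p\tau)}{F_{c_0\bar p}^{(n')}(\tau)\,F_{c_0\bar p}^{(n')}(p^2\tau)},\tag{5}$$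
where $c$ runs over $(\mathbb Z/n)^\times$.

*Proof.* (R1) Fix $b$ prime to $n$. As $c$ varies, $x=c\bar b$ runs over the $p$ lifts mod $n$ of $c_0\bar b$ mod $n/p$; all lifts are units because $p\mid n/p$. Since $\prod_{\epsilon^p=1}(1-\epsilon\zeta_n^xq^b)=1-\zeta_{n/p}^xq^{pb}$, the product over $b$ is the one in $F^{(n/p)}_{c_0}(p\tau)$. The $q$-exponents agree: $n$ and $n/p$ have the same prime divisors, so $p\rho_n=p\rho_{n/p}$.

(R2) Fix $b$ prime to $n$. Now $x=c\bar b$ runs over all residues mod $n$ congruent to $c_0\bar b$ mod $n'$, except the one divisible by $p$. For that one, $x=py$ with $y\equiv c_0\bar b\bar p$ mod $n'$, so $\zeta_n^x=\zeta_{n'}^{c_0\bar b\bar p}$. Hence the left side is, up to the $q$-power,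
$$\prod_{(b,pn')=1}\frac{1-\zeta_{n'}^{c_0\bar b}q^{pb}}{1-\zeta_{n'}^{c_0\bar p\bar b}q^b}.$$
Extend numerator and denominator to all $b$ prime to $n'$ and divide out the terms with $b=pb'$. In the numerator these extra terms are $1-\zeta_{n'}^{c_0\bar p\bar b'}q^{p^2b'}$, in the denominator $1-\zeta_{n'}^{c_0\bar p^2\bar b'}q^{pb'}$. This gives the four factors in (5). The exponents agree: $(p-1)\rho_n=-(p-1)^2\rho_{n'}=(2p-1-p^2)\rho_{n'}$. ∎

For $n=2$ this reads $F^{(2)}=\eta(2\tau)^2/(\eta(\tau)\eta(4\tau))$, and for $n=3$ it reads $F_1^{(3)}F_2^{(3)}=\eta(3\tau)^2/(\eta(\tau)\eta(9\tau))$.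

The next step selects a generating set that is small enough to be a basis. For a prime $p\mid N$ with $v=v_p(N)$ let
$$I_p=\{(0,0),(0,1)\}\cup\{(k,0):1\le k\le v/2\}\cup\{(k,v-2k):1\le k<v/2\}.$$
Let $\mathcal B$ be the set of all $F_c^{(n)}(d\tau)$ with $n,d$ divisible only by primes dividing $N$, $(v_p(n),v_p(d))\in I_p$ for all $p\mid N$, and $c\in(\mathbb Z/n)^\times$. Each pair $(k,i)\in I_p$ has $2k+i\le v$, so $n^2d\mid N$. For $N=9$ one has $I_3=\{(0,0),(0,1),(1,0)\}$ and $\mathcal B=\{\eta(\tau),\eta(3\tau),F_1^{(3)},F_2^{(3)}\}$.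

**Lemma 4.** $\mathcal B$ generates $A$, $G$ permutes $\mathcal B$, and the number of triples $(n,d,c)$ indexing $\mathcal B$ is $\nu$, the number of cusps.

*Proof.* $G$ changes only $c$, so it permutes $\mathcal B$. For the generation, work one prime $p$ at a time; only $c$ and the $p$-parts of $n$ and $d$ will change. Write $(k,i)=(v_p(n),v_p(d))$, so $2k+i\le v$.

If $k=0$ and $i\ge2$, use (R2) with $n'=n$, evaluated at $(d/p^2)\tau$. The factor $F^{(n)}_{c_0\bar p}(d\tau)$, where $c_0$ can be chosen so that $c_0\bar p$ is any given residue, is expressed through generators with $(0,i-1)$, $(0,i-2)$ and $(1,i-2)$; these are allowed, as $2+(i-2)=i\le v$. Iterating, one arrives at $(0,0)$, $(0,1)$ and pairs $(1,\cdot)$.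

If $k\ge1$, $i\ge1$ and $2k+i<v$, use (R1) with $np$ in place of $n$, evaluated at $(d/p)\tau$. It expresses the generator through generators with $(k+1,i-1)$, which are allowed as $2(k+1)+(i-1)=2k+i+1\le v$. Iterate until $i=0$ or $2k+i=v$. The final pair is $(k,0)$ with $1\le k\le v/2$, or $(k,v-2k)$ with $1\le k<v/2$; both are in $I_p$.

For the count, the first components of the elements of $I_p$ are $0,0$, then $1,\dots,\lfloor v/2\rfloor$, then $1,\dots,\lceil v/2\rceil-1$. As a multiset these are the numbers $\min(i,v-i)$ for $0\le i\le v$. There are $\varphi(n)$ choices of $c$ for each $(n,d)$, so the number of triples is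
$$\prod_{p\mid N}\sum_{i=0}^{v_p(N)}\varphi\bigl(p^{\min(i,v_p(N)-i)}\bigr)=\sum_{d\mid N}\varphi(\gcd(d,N/d))=\nu.\qquad∎$$

## 4. A Möbius transform and independence modulo every prime

We want to know that $\mathcal B$ is a $\mathbb Z$-basis of $A$, and later that $A$ is "saturated", so that roots of elements of $A$ stay in $A$. Infinite products are awkward for this. The remedy is a transform that makes them finite: formally, (3) applies the Dirichlet series $\sum_{(b,n)=1}b^{-s}$ to one factor, and dividing by $\sum_b b^{-s}$ leaves only the Euler factors at $p\mid n$.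

**Definition.** Every $f\in A$ has the form $q^r\hat f$ with $\hat f\in1+qK[[q]]$. For a prime $p$ let $\tau_p\in G$ be trivial on $p$-power roots of unity and equal to $\zeta\mapsto\zeta^p$ on roots of unity of order prime to $p$. On the multiplicative group $1+qK[[q]]$ put $(\Phi_pg)(q)=(\tau_p^{-1}g)(q^p)$. The $\Phi_p$ are commuting homomorphisms, as $G$ is abelian and acts on coefficients only. Extend $\Phi_b$ and $\tau_b$ to all $b\ge1$ completely multiplicatively, and let
$$\mathcal Lg=\prod_{e\ge1}(\Phi_eg)^{\mu(e)}.$$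

The product converges $q$-adically, because $\Phi_eg\in1+q^eK[[q]]$. The inverse of $\mathcal L$ is $g\mapsto\prod_{b\ge1}\Phi_bg$, because $\prod_b\prod_e(\Phi_{be}g)^{\mu(e)}=\prod_{r}(\Phi_rg)^{\sum_{e\mid r}\mu(e)}=g$. Both maps preserve $1+q\mathcal O_K[[q]]$.

**Step 1: the transform of a generator.** If $(b,n)=1$, then $\tau_b\zeta_n=\zeta_n^b$, so $\Phi_b(1-\zeta_n^cq^d)=1-\zeta_n^{c\bar b}q^{db}$. Therefore $\hat F_c^{(n)}(q^d)=\prod_{(b,n)=1}\Phi_b(1-\zeta_n^cq^d)$. From
$$\sum_e\mu(e)e^{-s}\cdot\sum_{(b,n)=1}b^{-s}=\prod_{p\mid n}(1-p^{-s})=\sum_{e\mid\mathrm{rad}(n)}\mu(e)e^{-s}$$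
we get
$$\mathcal L\hat F_c^{(n)}(q^d)=\prod_{e\mid\mathrm{rad}(n)}\bigl(1-\tau_e^{-1}(\zeta_n^c)\,q^{de}\bigr)^{\mu(e)}.\tag{6}$$
For example $\mathcal L\hat\eta=1-q$, $\mathcal L\hat F^{(2)}=(1+q)/(1+q^2)$ and $\mathcal L\hat F^{(3)}_1=(1-\zeta_3q)/(1-\zeta_3q^3)$. The second agrees with $F^{(2)}=\eta(2\tau)^2/(\eta(\tau)\eta(4\tau))$, whose transform is $(1-q^2)^2/((1-q)(1-q^4))$.

Let $R$ be the group of rational functions $\prod_\xi(1-\xi q)^{m(\xi)}$, where $\xi$ runs over the roots of unity in $\mathbb C$ and $m$ has finite support. It is free abelian on the elements $1-\xi q$. Since $1-\zeta q^b=\prod_{\xi^b=\zeta}(1-\xi q)$, the elements (6) lie in $R$.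

**Lemma 5.** For each prime $\ell$, the images in $R/\ell R$ (written additively) of the elements (6), over the triples $(n,d,c)$ indexing $\mathcal B$, are linearly independent over $\mathbb F_\ell$.

*Proof.* The idea is a triangular shape with respect to the orders of the roots of unity. Write a root of unity as $\xi=\prod_p\xi_p$ with $\xi_p$ of order $p^{\mathrm{lev}_p(\xi)}$. For $p\mid N$ put
$$\lambda_p(n,d)=\begin{cases}v_p(d)&\text{if }p\nmid n,\\ v_p(n)+v_p(d)+1&\text{if }p\mid n.\end{cases}$$
Suppose $\xi$ occurs in the $e$-factor of (6), that is, $\xi^{de}=\tau_e^{-1}(\zeta_n^c)$, a primitive $n$-th root of unity. If $p\mid n$, then $\xi_p^{de}$ has order $p^{v_p(n)}>1$, so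
$$\mathrm{lev}_p(\xi)=v_p(n)+v_p(d)+v_p(e)\le\lambda_p,\quad\text{with equality if and only if }p\mid e.$$
If $p\nmid n$, then $p\nmid e$ and $\xi_p^{de}=1$, so $\mathrm{lev}_p(\xi)\le v_p(d)=\lambda_p$.

On $I_p$ the function $\lambda_p$ is injective: $(0,0)\mapsto0$; $(0,1)\mapsto1$; $(k,0)\mapsto k+1\in[2,\lfloor v/2\rfloor+1]$; $(k,v-2k)\mapsto v-k+1\in[\lfloor v/2\rfloor+2,v]$. So for the pairs that occur in $\mathcal B$, $(n,d)$ is determined by $(\lambda_p)_{p\mid N}$.

Suppose there is a relation with coefficients $x(n,d,c)\in\mathbb F_\ell$, not all $0$. Among the $(n,d)$ for which some $x(n,d,c)\ne0$, choose one whose vector $(\lambda_p)$ is maximal for the product order. Look at the multiplicity of $1-\xi q$ for some $\xi$ with $\mathrm{lev}_p(\xi)=\lambda_p(n,d)$ for all $p\mid N$ and $\mathrm{lev}_p(\xi)=0$ for $p\nmid N$. A triple $(n',d',c')$ with nonzero coefficient contributes only if $\lambda_p(n',d')\ge\lambda_p(n,d)$ for all $p$; by maximality and injectivity, $(n',d')=(n,d)$. It then contributes only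 through $e=\mathrm{rad}(n)$, and only if $\xi^{d\,\mathrm{rad}(n)}=\tau_{\mathrm{rad}(n)}^{-1}(\zeta_n^{c'})$, which holds for at most one $c'$. Conversely, for each $c$ there is such a $\xi$ with $c'=c$: choose the $\xi_p$ separately, of order $p^{v_p(d)}$ if $p\nmid n$, and any solution of the $p$-part of the equation if $p\mid n$ (its order is then automatically $p^{\lambda_p}$). Its multiplicity in (6) is $\mu(\mathrm{rad}(n))=\pm1$. Hence $\pm x(n,d,c)=0$ for every $c$, a contradiction. ∎

For $N=9$ the four elements are $1-q$, $1-q^3$ and $(1-\zeta_3^{c}q)/(1-\zeta_3^{c}q^3)$ for $c=1,2$, with $\lambda_3=0,1,2,2$. The last two are separated by roots of unity of order $9$, the second from the first by those of order $3$.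

**Corollary 6.** Let $\hat A=\{\hat f:f\in A\}$.

(i) $\mathcal B$ is a $\mathbb Z$-basis of $A$; $A$ has rank $\nu$; the map $f\mapsto\hat f$ is injective on $A$.

(ii) $G$ acts on $A$ through $\mathrm{Gal}(\mathbb Q(\zeta_m)/\mathbb Q)$, and $H^1(S,A)=0$ for every subgroup $S$ of $\mathrm{Gal}(\mathbb Q(\zeta_m)/\mathbb Q)$.

(iii) $R/\mathcal L(\hat A)$ is torsion-free.

*Proof.* (i) An integral relation among the elements (6) can be divided by the gcd of its coefficients, since $R$ is torsion-free; reducing modulo a prime $\ell$ then contradicts Lemma 5. So the free group on the index set of $\mathcal B$ injects into $R$ under $f\mapsto\mathcal L\hat f$. Together with Lemma 4 this gives all three claims.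

(ii) If $n^2\mid N$ then $n\mid m$, so only roots of unity in $\mathbb Q(\zeta_m)$ occur in $A$. The group $S$ permutes the basis $\mathcal B$, so $A$ is a direct sum of modules $\mathbb Z[S/S']$, one for each orbit. By Shapiro's lemma $H^1(S,\mathbb Z[S/S'])=H^1(S',\mathbb Z)=\mathrm{Hom}(S',\mathbb Z)=0$, because $S'$ is finite.

(iii) It suffices to treat $r\in R$ with $r^\ell\in\mathcal L(\hat A)$, $\ell$ prime. Write $r^\ell$ as a product of powers of the elements (6). Its image in $R/\ell R$ is $0$, so by Lemma 5 all exponents are divisible by $\ell$. Thus $r^\ell=s^\ell$ with $s\in\mathcal L(\hat A)$, and $r=s$. ∎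

## 5. Klein forms, theta series, and the character $\chi_f$

Now we study how the elements of $A$ transform under $\Gamma_0(N)$. Two classical tools enter.

**Klein forms** (Kubert–Lang, *Modular Units*, Ch. 2 §1). For $v\in\mathbb Q^2\setminus\mathbb Z^2$ the Klein form $\mathfrak k_v$ is holomorphic and nowhere zero on the upper half plane, and

- $\mathfrak k_{-v}=-\mathfrak k_v$;
- $\mathfrak k_v(\gamma\tau)=(\kappa\tau+\delta)^{-1}\mathfrak k_{v\gamma}(\tau)$ for $\gamma\in\mathrm{SL}_2(\mathbb Z)$;
- $\mathfrak k_{v+b}=\varepsilon(v,b)\,\mathfrak k_v$ for $b\in\mathbb Z^2$, where $\varepsilon(v,b)=(-1)^{b_1b_2+b_1+b_2}\,e\bigl(-\tfrac12(b_1v_2-b_2v_1)\bigr)$;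
- $g_v=\mathfrak k_v\eta^2$ is, up to a constant, $q^{B_2(v_1)/2}(1-Q)\prod_{j\ge1}(1-q^jQ)(1-q^jQ^{-1})$ for $0\le v_1<1$, where $Q=e(v_1\tau+v_2)$ and $B_2(x)=x^2-x+\frac16$.

**Step 1: $F_c^{(n)}$ in terms of Klein forms.** Let $n\ge3$, and let $H$ be a set of representatives of $(\mathbb Z/n)^\times/\{\pm1\}$, so $|H|=\varphi(n)/2$. For $a\in(\mathbb Z/n)^\times$ choose $v_a=(r_a,s_a)/n$ with integers $r_a\equiv a$, $s_a\equiv c\bar a$ mod $n$ and $v_{-a}=-v_a$. Put $\mathfrak K_c=\prod_{a\in H}\mathfrak k_{v_a}$. Then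
$$F_c^{(n)}(\tau)=\mathrm{const}\cdot\prod_{a\in H}g_{v_a}(n\tau)=\mathrm{const}\cdot\mathfrak K_c(n\tau)\,\eta(n\tau)^{\varphi(n)}.\tag{7}$$
Changing the lifts $r_a,s_a$ changes only constants, so take $0<r_a<n$ for $a\in H$. At $n\tau$ the variable $Q$ becomes $\zeta_n^{s_a}q^{r_a}$. So the $a$-factor consists of $1-\zeta_n^{s_a}q^{r_a+nj}$ for $j\ge0$ and $1-\zeta_n^{-s_a}q^{nj-r_a}$ for $j\ge1$. These are the factors $1-\zeta_n^{c\bar b}q^b$ with $b\equiv\pm a$, $b\ge1$. The $q$-exponent is
$$\frac n2\sum_{a\in H}B_2\Bigl(\frac{r_a}n\Bigr)=\frac n4\sum_{x\in(\mathbb Z/n)^\times}B_2\Bigl(\frac xn\Bigr)=\frac n4\sum_{e\mid n}\mu(e)\frac e{6n}=\frac1{24}\prod_{p\mid n}(1-p),$$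
by $B_2(1-x)=B_2(x)$ and $\sum_{y=0}^{M-1}B_2(y/M)=\frac1{6M}$. This is $\rho_n$.

**Step 2: the transformation of $\mathfrak K_c$.** Let $\gamma\in\Gamma_0(n)\cap\Gamma^0(n)$, meaning that both off-diagonal entries are divisible by $n$. Then $\alpha\delta\equiv1$ mod $n$, so $v_a\gamma\equiv v_{a\alpha}$ mod $\mathbb Z^2$. Each $a\alpha$ is $\pm a'$ with $a'\in H$, and $a\mapsto a'$ is a bijection of $H$. Hence
$$\mathfrak K_c(\gamma\tau)=\mathrm{const}_\gamma\,(\kappa\tau+\delta)^{-\varphi(n)/2}\,\mathfrak K_c(\tau).$$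
If $\gamma\in\Gamma(2n^2)$, the constant is $1$: then $b=v_a\gamma-v_a\in2n\mathbb Z^2$, so the sign in $\varepsilon(v_a,b)$ is $+1$ and $\frac12(b_1v_2-b_2v_1)\in\mathbb Z$ (with $v=v_a$).

**Step 3: theta and eta.** From Shimura (*On modular forms of half integral weight*, Ann. of Math. 97 (1973)) we recall the following. The function $\theta(\tau)=\sum_{r\in\mathbb Z}q^{r^2}=\eta(2\tau)^5/(\eta(\tau)^2\eta(4\tau)^2)$ satisfies $\theta(\gamma\tau)=j(\gamma,\tau)\theta(\tau)$ for $\gamma\in\Gamma_0(4)$, with
$$j(\gamma,\tau)=\epsilon_\delta^{-1}\Bigl(\frac\kappa\delta\Bigr)(\kappa\tau+\delta)^{1/2},\qquad\epsilon_\delta=1\text{ or }i\text{ as }\delta\equiv1\text{ or }3\ (\mathrm{mod}\ 4).$$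
Here $\left(\frac\kappa\delta\right)$ is $\left(\frac\kappa{|\delta|}\right)$, multiplied by $-1$ if $\kappa,\delta<0$, with $\left(\frac0{\pm1}\right)=1$. Also $\eta(24\tau)=\sum_{r\ge1}\left(\frac{12}r\right)q^{r^2}$ satisfies $\eta(24\gamma\tau)=\left(\frac{12}\delta\right)j(\gamma,\tau)\,\eta(24\tau)$ for $\gamma\in\Gamma_0(576)$.

Let $s\ge1$ and $\gamma\in\Gamma_0(4s)$. Then $\gamma^{[s]}\in\Gamma_0(4)$ and $\theta(s\gamma\tau)=j(\gamma^{[s]},s\tau)\theta(s\tau)$. The entries $\kappa$ and $\kappa/s$ have the same sign, and $s$ is prime to $\delta$, so $j(\gamma^{[s]},s\tau)/j(\gamma,\tau)=\left(\frac s{|\delta|}\right)$; for $\kappa=0$ both sides are $1$. Hence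
$$\frac{\theta(s\gamma\tau)}{\theta(\gamma\tau)}=\Bigl(\frac s{|\delta|}\Bigr)\frac{\theta(s\tau)}{\theta(\tau)}\qquad(\gamma\in\Gamma_0(4s)).\tag{8}$$
In the same way $\eta(24s\tau)/\eta(24\tau)$ has multiplier $\left(\frac s{|\delta|}\right)$ on $\Gamma_0(576s)$. By quadratic reciprocity $\delta\mapsto\left(\frac s{|\delta|}\right)$ is an even Dirichlet character mod $4s$.

For $\gamma\in\Gamma(2304N)$ put $\gamma'=\begin{pmatrix}\alpha&\beta/24\\24\kappa&\delta\end{pmatrix}$. Then $\gamma(24\tau_0)=24\,\gamma'\tau_0$. For $s\mid N$ we have $\gamma'\in\Gamma_0(576s)$ and $\delta\equiv1$ mod $4s$. So, writing $\tau=24\tau_0$, we see that $\eta(s\tau)/\eta(\tau)$ is invariant under $\Gamma(2304N)$. Likewise, for $\gamma\in\Gamma(2304)$ the matrix $\gamma'$ lies in $\Gamma_0(576)$. Since $j(\gamma,\tau)^2=\left(\frac{-1}\delta\right)(\kappa\tau+\delta)$ and $\delta\equiv1$ mod $4$, we get $\eta(\gamma\tau)^2=(\kappa\tau+\delta)\eta(\tau)^2$.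

**Step 4: generators transform up to constants; the weight.** Let $\gamma\in\Gamma_0(N)$. For $t\mid N$,
$$\eta(t\gamma\tau)=\eta(\gamma^{[t]}(t\tau))=\mathrm{const}\cdot(\kappa\tau+\delta)^{1/2}\eta(t\tau),$$
with the same branch of the root for all $t$. Let $n\ge3$ and $n^2d\mid N$. By (7), $F_c^{(n)}(d\tau)=\mathrm{const}\cdot\mathfrak K_c(nd\tau)\,\eta(nd\tau)^{\varphi(n)}$, and
$$nd\cdot\gamma\tau=\gamma^{[nd]}(nd\tau),\qquad\gamma^{[nd]}=\begin{pmatrix}\alpha&nd\beta\\ \kappa/(nd)&\delta\end{pmatrix}\in\Gamma_0(n)\cap\Gamma^0(n),$$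
because $n\cdot nd\mid N\mid\kappa$. By Step 2, $\mathfrak K_c(nd\tau)$ gets a constant times $(\kappa\tau+\delta)^{-\varphi(n)/2}$, and $\eta(nd\tau)^{\varphi(n)}$ a constant times $(\kappa\tau+\delta)^{\varphi(n)/2}$, as $\varphi(n)$ is even. So $F_c^{(n)}(d\gamma\tau)=\mathrm{const}\cdot F_c^{(n)}(d\tau)$. Finally $F^{(2)}(d\tau)$, with $4d\mid N$, is the eta quotient $\eta(2d\tau)^2/(\eta(d\tau)\eta(4d\tau))$.

So each $f\in A$ satisfies $f(\gamma\tau)=\mathrm{const}\cdot(\kappa\tau+\delta)^wf(\tau)$ for $\gamma\in\Gamma_0(N)$, where $w\in\frac12\mathbb Z$ is computed by giving weight $\frac12$ to $\eta(d\tau)$ and weight $0$ to $F_c^{(n)}(d\tau)$ for $n>1$. Taking $\gamma=L_N$ shows that $w$ depends only on $f$, since $|N\tau+1|^w$ is a constant only for $w=0$. We call $w$ the *weight* of $f$, and let $A_0\subset A$ be the subgroup of weight $0$. By the formula for $F^{(2)}$: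
$$\text{every }f\in A_0\text{ is a product of }F_c^{(n)}(d\tau)^{\pm1}\ (n\ge3,\ n^2d\mid N)\text{ and of a weight-}0\text{ eta quotient }\prod_{t\mid N}\eta(t\tau)^{r_t}.\tag{9}$$

**Lemma 7.** For $f\in A_0$ there is a character $\chi_f:\Gamma_0(N)\to\mathbb C^\times$ with $f\circ\gamma=\chi_f(\gamma)f$. It is trivial on $\Gamma(M)$ for $M=2304N^2$. In particular $\chi_f$ has finite order, and $\chi_f(-I)=1$. If $\chi_f=1$, then $f\in U$.

*Proof.* By Step 4, $f\circ\gamma$ is a constant multiple of $f$. The constants form a character, because $f\circ(\gamma_1\gamma_2)=(f\circ\gamma_1)\circ\gamma_2$, and $-I$ acts trivially on the upper half plane.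

*Triviality on $\Gamma(M)$.* By (9) there are two kinds of factors. Let $f=F_c^{(n)}(d\tau)$ with $n\ge3$, $n^2d\mid N$, and $\gamma\in\Gamma(M)$. Since $nd\cdot2n^2=2n\cdot n^2d\mid2N^2\mid M$ and $nd\cdot2304\mid2304N\mid M$, the matrix $\gamma^{[nd]}$ lies in $\Gamma(2n^2)\cap\Gamma(2304)$. By Steps 2 and 3 both constants in Step 4 are $1$. Let $f=\prod\eta(t\tau)^{r_t}$ with $\sum r_t=0$. Then $f=\prod(\eta(t\tau)/\eta(\tau))^{r_t}$ is invariant under $\Gamma(2304N)\supset\Gamma(M)$ by Step 3. As $\Gamma(M)$ has finite index and is normal, $\chi_f$ has finite order.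

*If $\chi_f=1$.* Then $f$ is $\Gamma_0(N)$-invariant without zeros or poles on the upper half plane. We check that it is meromorphic at the cusps. By (9) and (7), $f$ is a constant times a product of functions $g_v(t\tau)^{\pm1}$ and of $\eta(t\tau)^{r_t}$ with $\sum r_t=0$. Let $\gamma\in\mathrm{SL}_2(\mathbb Z)$, and write
$$\begin{pmatrix}t&0\\0&1\end{pmatrix}\gamma=\gamma_1\begin{pmatrix}a&b\\0&a'\end{pmatrix},\quad\gamma_1=\begin{pmatrix}\alpha_1&\beta_1\\ \kappa_1&\delta_1\end{pmatrix}\in\mathrm{SL}_2(\mathbb Z),\quad\tau'=\frac{a\tau+b}{a'},$$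
so $t\gamma\tau=\gamma_1\tau'$. Comparing lower rows, $\kappa\tau+\delta=a'(\kappa_1\tau'+\delta_1)$. Hence $g_v(t\gamma\tau)=\mathrm{const}\cdot g_{v\gamma_1}(\tau')$ and $\eta(t\gamma\tau)=\mathrm{const}\cdot(\kappa\tau+\delta)^{1/2}\eta(\tau')$. The factors $(\kappa\tau+\delta)^{r_t/2}$ cancel. By the product formulas, $f\circ\gamma$ is a fractional power of $q$ times a power series in a fractional power of $q$ with nonzero constant term. So $f\in\mathbb C(X_0(N))$, with cuspidal divisor. Invariance under $T$ gives $f=q^r\hat f$ with $r\in\mathbb Z$, and $\hat f\in1+qK[[q]]$. By the $q$-expansion principle $f\in K(X_0(N))$, so $f\in U$. ∎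

## 6. Every modular unit is a product of twisted eta products

So $A$ contains some elements of $U$. For the cohomological argument we need *all* of $U$, with integral exponents.

**Proposition 8.** $U\subset A$, and
$$U=\{f\in A_0:\chi_f=1\}.\tag{10}$$

*Proof.* Let $u\in U$.

**Step 1: a power of $u$ lies in $A_0$, by counting ranks.** $A_0$ is the kernel of the surjective weight map $A\to\frac12\mathbb Z$, so it has rank $\nu-1$ by Corollary 6(i). By Lemma 7 every element of $A_0$ has a power in $U$, so $A_0\cap U$ has rank $\nu-1$. But $U$ embeds into the group of degree-$0$ cuspidal divisors, which is free of rank $\nu-1$. So $U/(A_0\cap U)$ is finite, and $u^k\in A_0$ for some $k\ge1$.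

It remains to extract the $k$-th root inside $A$. For a general power series this is hopeless: $(1+q)^{1/2}$ has square in $1+q\mathbb Z[[q]]$, but it is neither integral (its second coefficient is $-\frac18$) nor rational. We use that $u$ is a modular function.

**Step 2: $u$ has integral coefficients.** Write $u=q^r\hat u$. Then $\hat u^k\in1+q\mathcal O_K[[q]]$, since $u^k\in A$. Let $\mathcal O_{\mathfrak p}$ be the localization of $\mathcal O_K$ at a prime $\mathfrak p$, a discrete valuation ring. The ring $\mathcal O_{\mathfrak p}[[q]]$ is regular, hence normal. Since $u$ is a rational function over $K$ in $j(\tau),j(N\tau)\in q^{-N}\mathbb Z[[q]]$, we have $\hat u\in\mathrm{Frac}\,\mathcal O_{\mathfrak p}[[q]]\subset K((q))$. Its $k$-th power lies in $\mathcal O_{\mathfrak p}[[q]]$, so normality gives $\hat u\in\mathcal O_{\mathfrak p}[[q]]$. As $\mathfrak p$ was arbitrary, $\hat u\in1+q\mathcal O_K[[q]]$. (For $(1+q)^{1/2}$ the argument fails because that series is not in the fraction field.)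

**Step 3: $\mathcal L\hat u$ is a rational function, in fact in $R$.** Put $g=\mathcal L\hat u\in1+q\mathcal O_K[[q]]$. Then $g^k=\mathcal L(\hat u^k)\in\mathcal L(\hat A)\subset R$. Let $\iota:K\to\mathbb C$ be an embedding, extended to all roots of unity. Then $(g^\iota)^k=(g^k)^\iota=\prod_\xi(1-\xi q)^{m_\xi}$, a finite product over roots of unity. The function $\exp\bigl(\frac1k\sum_\xi m_\xi\log(1-\xi q)\bigr)$ is holomorphic in $|q|<1$. Its Taylor series has constant term $1$ and the same $k$-th power as $g^\iota$, hence equals $g^\iota$. So $g^\iota$ converges in $|q|<1$ and continues analytically across every point of the unit circle outside a finite set. For $\omega\in\mathcal O_K$ the same holds for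
$$\mathrm{Tr}(\omega g)=\sum_\iota\iota(\omega)\,g^\iota\in\mathbb Z[[q]].$$
The Pólya–Carlson theorem (Carlson, Math. Z. 9 (1921)) says that a power series with integer coefficients converging in $|q|<1$ is either rational or has the unit circle as natural boundary. So $\mathrm{Tr}(\omega g)$ is rational. It lies in $\mathbb Q(q)$, because $P=\mathrm{Tr}(\omega g)\,Q$ with bounded degrees is a linear system with rational coefficients. Let $\omega_i\in\mathcal O_K$ be a basis of $K$ over $\mathbb Q$ and $\omega_i^*$ its trace-dual basis. Then $g=\sum_i\omega_i^*\,\mathrm{Tr}(\omega_ig)\in K(q)$. A rational function with value $1$ at $q=0$ is uniquely a finite product $\prod_{\lambda}(1-\lambda q)^{m_\lambda}$ with $\lambda\in\mathbb C^\times$. As $g^k\in R$, only roots of unity $\lambda$ occur. So $g\in R$.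

**Step 4: back to $A$.** We have $g\in R$ and $g^k\in\mathcal L(\hat A)$, so $g\in\mathcal L(\hat A)$ by Corollary 6(iii). As $\mathcal L$ is injective, $\hat u=\hat f$ with $f\in A$. The elements $u^k,f^k\in A$ have the same image in $\hat A$, so $u^k=f^k$ by Corollary 6(i). So the $q$-exponents of $u$ and $f$ agree, and $u=f$. As $f^k=u^k$ has weight $0$, $f\in A_0$. Since $u$ is $\Gamma_0(N)$-invariant, $\chi_u=1$. The other inclusion in (10) is Lemma 7. ∎

It follows that every modular unit on $X_0(N)$ over $\mathbb C$ is, up to a constant, uniquely a product of integer powers of the functions in $\mathcal B$. The units with leading coefficient $1$ are exactly the weight-$0$ products with trivial multiplier on $\Gamma_0(N)$.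

**Example: $N=9$, continued.** Write $F_c=F_c^{(3)}$. The unit $(z-z_1)/(z-z_2)$ is inverted by $\mathbf c$. Expressed in the basis $\eta(\tau),\eta(3\tau),F_1,F_2$, where $\mathbf c$ fixes the first two elements and swaps the last two, it must be $(F_1/F_2)^a$ for some $a\in\mathbb Z$. The coefficient of $q$ is $-(z_1-z_2)=-3(\zeta_3-\zeta_3^2)$ on one side and $-a(\zeta_3-\zeta_3^2)$ on the other, so
$$\frac{z-z_1}{z-z_2}=\Bigl(\frac{F_1}{F_2}\Bigr)^3.$$
The function $F_1/F_2\in A_0$ itself is not in $U$: its divisor would be one third of $P_1-P_2$. So $\chi_{F_1/F_2}$ has order exactly $3$. We also know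
$$(z-z_1)(z-z_2)=g=\frac{\eta(3\tau)^{12}}{\eta(\tau)^3\eta(9\tau)^9}=(F_1F_2)^3\,\frac{\eta(3\tau)^6}{\eta(9\tau)^6},$$
by the formula for $F_1F_2$ after Lemma 3. Multiplying the two displays and taking the square root, which is unique since $A$ is torsion-free, we obtain
$$z-z_1=F_1^3\cdot\frac{\eta(3\tau)^3}{\eta(9\tau)^3}.$$

This shows the mechanism we are after. The cocycle of $D=P_1-\infty$ is $u_{\mathbf c}=(F_2/F_1)^3=\mathbf c(f)/f$ with $f=F_1^3$, a solution found in the permutation module $A$ without any coordinate. This $f$ is not a modular function, as it starts with $q^{-1/4}$. But multiplying it by the $G$-invariant element $\eta(3\tau)^3/\eta(9\tau)^3$ turns it into $w=z-z_1\in U$, and does not change $\mathbf c(f)/f$. In general: given $f\in A$ with $\mathbf c(f)/f\in U$, we must find an element of $A^G$ with the same multiplier as $f$. Eta quotients are the elements of $A^G$ at hand.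

## 7. Matching multipliers on $T$ and $L_N$

**Lemma 9.** For every $f\in A_0$ there is a weight-$0$ eta quotient $h=\prod_{t\mid N}\eta(t\tau)^{r_t}$ with $\chi_h(T)=\chi_f(T)$ and $\chi_h(L_N)=\chi_f(L_N)$.

*Proof.* By (9) it suffices to treat $f=F_c^{(n)}(d\tau)$ with $n\ge3$, $n^2d\mid N$.

**Step 1: reduction to $d=1$, $N=n^2$.** Let $F=F_c^{(n)}$. For $\gamma\in\Gamma_0(N)$ we have $\gamma^{[d]}\in\Gamma_0(n^2)$ and $F(d\gamma\tau)=\chi_F(\gamma^{[d]})F(d\tau)$, by Lemma 7 at level $n^2$. The same holds for weight-$0$ eta quotients $h$ in the $\eta(t\tau)$ with $t\mid n^2$. Since $T^{[d]}=T^d$ and $L_N^{[d]}=L_{n^2}^{N/(n^2d)}$, it suffices to find such an $h$ that agrees with $F$ on $T$ and $L_{n^2}$; then use $h(d\tau)$, which is a quotient of functions $\eta(td\tau)$ with $td\mid n^2d\mid N$.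

**Step 2: the values for $F$.** Let $w:\tau\mapsto-1/(n^2\tau)$. As Möbius maps $wTw^{-1}=L_{n^2}^{-1}$. So if $f\circ w=\mathrm{const}\cdot f'$ and $f'\circ T=\lambda f'$, then $f\circ L_{n^2}^{-1}=\lambda f$, that is $\chi_f(L_{n^2})=\lambda^{-1}$. By the Klein form laws, $g_v(-1/\tau)=\mathrm{const}\cdot g_{(v_2,-v_1)}(\tau)$. With (7),
$$F_c^{(n)}(w\tau)=\mathrm{const}\prod_{a\in H}g_{v_a}\bigl(-1/(n\tau)\bigr)=\mathrm{const}\prod_{a\in H}g_{(s_a,-r_a)/n}(n\tau).$$
Put $a'=c\bar a$. Then $(s_a,-r_a)/n\equiv(a',-c\,\bar a')/n$ mod $\mathbb Z^2$, and $a'$ runs through representatives mod $\pm1$. So $F_c^{(n)}\circ w=\mathrm{const}\cdot F_{-c}^{(n)}$. Hence $\chi_F(T)=e(\rho_n)$ and $\chi_F(L_{n^2})=e(-\rho_n)$.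

**Step 3: the values for eta quotients.** Let $h=\prod_{t\mid n^2}\eta(t\tau)^{r_t}$ with $\sum r_t=0$. Then $\chi_h(T)=e\bigl(\frac1{24}\sum tr_t\bigr)$. From $\eta(-t/(n^2\tau))=\bigl(\frac{n^2}t\tau/i\bigr)^{1/2}\eta\bigl(\frac{n^2}t\tau\bigr)$ we get $h\circ w=\mathrm{const}\cdot\prod\eta(\frac{n^2}t\tau)^{r_t}$, so $\chi_h(L_{n^2})=e\bigl(-\frac1{24}\sum\frac{n^2}tr_t\bigr)$. With $E_n=\prod_{p\mid n}(1-p)=24\rho_n$ we must therefore solve
$$\sum r_t=0,\qquad\sum tr_t\equiv\sum\frac{n^2}tr_t\equiv E_n\pmod{24}.\tag{11}$$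

**Step 4: solving the congruences.** It suffices to solve (11) mod $8$ by $r'$ and mod $3$ by $r''$, each with sum exactly $0$; then $r=9r'-8r''$ solves it mod $24$. Let $\ell\in\{2,3\}$, with modulus $8$ or $3$ respectively.

If $\ell\nmid n$, then for $t\mid n^2$ we have $t^2\equiv n^2\equiv1$, so $n^2/t\equiv t$. Take $r_t=\mu(t)$ for $t\mid n$ and $r_t=0$ otherwise. Then $\sum r_t=0$ and $\sum tr_t=\prod_{p\mid n}(1-p)=E_n$.

If $\ell\mid n$, take $r_1=x$, $r_{n^2}=y$, $r_n=-x-y$. The two sums are $x(1-n)+y(n^2-n)$ and $x(n^2-n)+y(1-n)$. The determinant $(1-n)^2-(n^2-n)^2=(1-n)^2(1-n^2)$ is prime to $\ell$, so the system is solvable. ∎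

For $n=3$ we have $E_3=-2$; one may take $r'_1=1$, $r'_3=-1$ and $r''_1=r''_9=1$, $r''_3=-2$, which gives $h=\eta(\tau)\eta(3\tau)^7/\eta(9\tau)^8$. Indeed $1+21-72=-50\equiv-2$ and $9+21-8=22\equiv-2$ mod $24$.

After Lemma 9, what freedom is left in a multiplier?

**Lemma 10.** Let $\chi$ be a character of $\Gamma_0(N)$ that is trivial on some $\Gamma(M)$ with $N\mid M$, on $T$ and on $L=L_N$. Then $\chi(\gamma)=\omega(\alpha)$ for a character $\omega$ of $(\mathbb Z/N)^\times$.

*Proof.* The map $\gamma\mapsto\alpha$ mod $N$ is a surjective homomorphism $\Gamma_0(N)\to(\mathbb Z/N)^\times$, so it suffices to show $\chi(\gamma)=1$ when $\alpha\equiv1$ mod $N$.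

First make $\alpha$ prime to $M$. We have $\gcd(\alpha,N\beta)=1$. Let $j$ be the product of the primes dividing $M$ but not $\alpha$. Then $\alpha+jN\beta$ is prime to $M$: a prime $p\mid M$ divides exactly one of $\alpha$ and $jN\beta$. This number is the upper left entry of $\gamma L^j$, and it is $\equiv1$ mod $N$. Replace $\gamma$ by $\gamma L^j$.

Next clear the off-diagonal entries mod $M$. Multiplying on the right by $T^i$ replaces $\beta$ by $\beta+i\alpha$ and keeps $\alpha,\kappa$; choose $i$ with $\beta+i\alpha\equiv0$ mod $M$. Multiplying on the left by $L^j$ replaces $\kappa$ by $\kappa+jN\alpha=N(\kappa/N+j\alpha)$ and keeps the first row; choose $j$ with the result $\equiv0$ mod $M$. We end with a matrix $\equiv\mathrm{diag}(\alpha,\alpha^{-1})$ mod $M$. Two matrices of $\Gamma_0(N)$ congruent mod $M$ differ by an element of $\Gamma(M)$, so $\chi(\gamma)$ is the common value of $\chi$ on the matrices of $\Gamma_0(N)$ in this class.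

Finally write $\alpha=1+Nt$. The matrix
$$TL^t=\begin{pmatrix}1+Nt&1\\Nt&1\end{pmatrix}$$
has the same upper left entry $\alpha$, and by the same multiplications it reduces to the same class mod $M$. Hence $\chi(\gamma)=\chi(TL^t)=1$. ∎

In the example $N=9$, the character $\chi_{F_1/F_2}$ is trivial on $T$ and $L_9$ by Step 2 of Lemma 9, where the values do not depend on $c$. So it is $\omega(\alpha)$ with a cubic character $\omega$ mod $9$. Lemma 9 alone does not see such $\omega$. Something must exclude them, and that is where complex conjugation will come in.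

## 8. Odd order when $4\nmid N$

We will see in the next section that only quadratic $\omega$ survive. When $4\mid N$ these are realized by quotients $\theta(s\tau)/\theta(\tau)$. These quotients involve $\eta(4\tau)$ and $\eta(4s\tau)$, which are not among the functions $\eta(t\tau)$ with $t\mid N$ when $4\nmid N$. In that case we arrange instead that all multipliers have odd order.

**Lemma 11.** If $4\nmid N$, then for every $f\in A_0$ there is a weight-$0$ eta quotient $h_1=\prod_{t\mid N}\eta(t\tau)^{r_t}$ such that $\chi_{f/h_1}$ has odd order.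

*Proof.* All $n$ with $n^2\mid N$ are odd. By (9) and the substitution $\tau\mapsto d\tau$, exactly as in Step 1 of Lemma 9, it suffices to treat $F=F_c^{(n)}$ on $\Gamma_0(n^2)$, $n\ge3$ odd, with an eta quotient in the $\eta(t\tau)$, $t\mid n^2$.

**Step 1: the multiplier of $\mathfrak K_c$ up to odd order.** Since $n$ is odd, we may choose all lifts $r_a,s_a$ *even*. For $\gamma\in\Gamma_0(n)\cap\Gamma^0(n)$,
$$v_a\gamma-v_{a\alpha}\in\mathbb Z^2\cap\tfrac2n\mathbb Z^2=2\mathbb Z^2.$$
For $v\in\frac2n\mathbb Z^2$ and $b\in2\mathbb Z^2$ the number $\varepsilon(v,b)$ is an $n$-th root of unity: the sign is $+1$, and $\frac12(b_1v_2-b_2v_1)\in\frac2n\mathbb Z$. Hence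
$$\mathfrak K_c(\gamma\tau)=\xi\,\varsigma(\alpha)\,(\kappa\tau+\delta)^{-\varphi(n)/2}\,\mathfrak K_c(\tau),\qquad\xi^n=1,$$
where $\varsigma(\alpha)=\pm1$ is defined by $\prod_{a\in H}\mathfrak k_{v_{a\alpha}}=\varsigma(\alpha)\prod_{a\in H}\mathfrak k_{v_a}$. As $\mathfrak k_{-v}=-\mathfrak k_v$, $\varsigma(\alpha)$ is the product of the signs in $a\alpha=\pm a'$ with $a,a'\in H$.

**Step 2: the sign.** Multiplying these equations in $(\mathbb Z/n)^\times$ over $a\in H$ gives $\alpha^{\varphi(n)/2}\equiv\varsigma(\alpha)$ mod $n$. If $n=p^k$, reduction mod $p$ gives $\varsigma(\alpha)=\left(\frac\alpha p\right)^{p^{k-1}}=\left(\frac\alpha p\right)$. If $n$ has at least two prime factors, the exponent of $(\mathbb Z/n)^\times$ divides $\varphi(n)/2$, and $\varsigma=1$.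

**Step 3: an eta quotient with multiplier $\left(\frac\alpha p\right)$ up to odd order.** Let $p$ be a prime dividing $n$. By the product formula,
$$\prod_{a=1}^{(p-1)/2}g_{(a/p,0)}(p\tau)=\mathrm{const}\cdot\frac{\eta(\tau)}{\eta(p\tau)}:$$
both products run over $1-q^b$ with $p\nmid b$, and the $q$-exponent on the left is $\frac p4\bigl(\frac1{6p}-\frac16\bigr)=\frac{1-p}{24}$. Dividing by $\eta(p\tau)^{p-1}$, we find $\eta(\tau)/\eta(p\tau)^p=\mathrm{const}\cdot\prod_{a=1}^{(p-1)/2}\mathfrak k_{(r_a/p,0)}(p\tau)$, where now $r_a\equiv a$ mod $p$ is even and $r_{-a}=-r_a$. For $\gamma\in\Gamma_0(p)$,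
$$(r_a/p,0)\,\gamma^{[p]}=(r_a\alpha/p,\ r_a\beta)\equiv(r_{a\alpha}/p,0)\pmod{2\mathbb Z^2}.$$
By the argument of Steps 1 and 2 for the modulus $p$, $\eta(\tau)/\eta(p\tau)^p$ has on $\Gamma_0(p)$, in weight $-(p-1)/2$, the multiplier $\left(\frac\alpha p\right)$ times a $p$-th root of unity.

**Step 4: the comparison.** Put
$$h_n=\eta(n\tau)^{\varphi(n)}\Bigl(\frac{\eta(\tau)}{\eta(p\tau)^p}\Bigr)^{\varphi(n)/(p-1)}.$$
Its weight is $\frac{\varphi(n)}2-\frac{p-1}2\cdot\frac{\varphi(n)}{p-1}=0$. By (7), $F/h_n=\mathrm{const}\cdot\mathfrak K_c(n\tau)\bigl(\eta(\tau)/\eta(p\tau)^p\bigr)^{-\varphi(n)/(p-1)}$. For $\gamma\in\Gamma_0(n^2)$ the matrix $\gamma^{[n]}\in\Gamma_0(n)\cap\Gamma^0(n)$ has the same entry $\alpha$ as $\gamma$. So the multiplier of $F/h_n$ is a root of unity of odd order times $\varsigma(\alpha)\left(\frac\alpha p\right)^{\varphi(n)/(p-1)}$. If $n=p^k$, the exponent is $p^{k-1}$, which is odd, and the two signs cancel. Otherwise write $n=p^kn''$ with $p\nmid n''$ and $n''\ge3$; then $\varphi(n)/(p-1)=p^{k-1}\varphi(n'')$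 is even, and $\varsigma=1$. So $\chi_{F/h_n}$ takes values in roots of unity of odd order; being of finite order, it has odd order. ∎

## 9. Complex conjugation and the group $A^G\cdot U$

**Proposition 12.** If $f\in A$ and $\mathbf c(f)/f\in U$, then $f\in A^G\cdot U$.

*Proof.* Multiplying $f$ by elements of $A^G$ changes neither the hypothesis nor the conclusion. Dividing by a power of $\eta\in A^G$ we may assume $f\in A_0$.

**Step 1: the hypothesis as a symmetry of $\chi_f$.** Put $\gamma^*=\begin{pmatrix}\alpha&-\beta\\-\kappa&\delta\end{pmatrix}$. Since the $q$-exponents are real, $(\mathbf cf)(\tau)=\overline{f(-\bar\tau)}$; moreover $-\overline{\gamma\tau}=\gamma^*(-\bar\tau)$. So $(\mathbf cf)(\gamma\tau)=\overline{f(\gamma^*(-\bar\tau))}=\overline{\chi_f(\gamma^*)}\,(\mathbf cf)(\tau)$, that is, $\chi_{\mathbf cf}(\gamma)=\overline{\chi_f(\gamma^*)}$. As $\mathbf c(f)/f$ is $\Gamma_0(N)$-invariant, $\chi_{\mathbf cf}=\chi_f$, and so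
$$\chi_f(\gamma^*)=\overline{\chi_f(\gamma)}\qquad(\gamma\in\Gamma_0(N)).\tag{12}$$
For a weight-$0$ eta quotient $h$ we have $\mathbf c(h)=h$, so (12) also holds for $f/h$.

**Step 2: only even quadratic characters survive.** Suppose (12) holds and $\chi_f$ is trivial on $T$ and $L_N$. By Lemmas 7 and 10, applied with $M=2304N^2$, $\chi_f(\gamma)=\omega(\alpha)$. The matrix $\gamma^*$ has the same $\alpha$, so (12) gives $\omega=\bar\omega$, that is $\omega^2=1$. Also $\omega(-1)=\chi_f(-I)=1$.

**Step 3: the case $4\mid N$.** By Lemma 9, dividing $f$ by an eta quotient, we may assume $\chi_f(T)=\chi_f(L_N)=1$. So $\chi_f(\gamma)=\omega(\alpha)$ with $\omega$ even and $\omega^2=1$. Then $\omega$ is induced from $\left(\frac D\cdot\right)$, where $D>0$ is a fundamental discriminant or $1$, and $D\mid N$. Put $s=D$ if $D$ is odd and $s=D/4$ if $D$ is even. As $4\mid N$, we have $4s\mid N$ in both cases. By (8) the function $\theta(s\tau)/\theta(\tau)$ has on $\Gamma_0(N)$ the multiplier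
$$\Bigl(\frac s{|\delta|}\Bigr)=\Bigl(\frac D{|\delta|}\Bigr)=\omega(\delta)=\omega(\alpha),$$
because $\delta$ is odd, $\omega$ is even and quadratic, and $\alpha\delta\equiv1$ mod $N$. This function is a weight-$0$ eta quotient in the $\eta(t\tau)$ with $t\mid4s\mid N$, so it lies in $A^G$. After dividing by it, $\chi_f=1$, and $f\in U$ by Lemma 7.

**Step 4: the case $4\nmid N$.** By Lemma 11, dividing by an eta quotient, we may assume that $\chi_f$ has odd order $m_0$; (12) still holds. Take $h$ as in Lemma 9 for this $f$. Let $2^a$ be the exact power of $2$ dividing the order of $\chi_h$, and choose $k\equiv1$ mod $m_0$, $k\equiv0$ mod $2^a$. Then $\chi_{h^k}=\chi_h^k$ has odd order, and on $T$ and $L_N$ it agrees with $\chi_f^k=\chi_f$. So $\chi_{f/h^k}$ has odd order, is trivial on $T$ and $L_N$, and satisfies (12). By Step 2 it equals $\omega(\alpha)$ with $\omega^2=1$ and $\omega$ of odd order. So it is trivial, and $f/h^k\in U$ by Lemma 7. As $h^k\in A^G$, we are done. ∎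

For $N=9$ the cubic character of $f=F_1/F_2$ is now explained: there $\mathbf c(f)/f=(F_2/F_1)^2\notin U$, the hypothesis fails, and so does (12).

## 10. Proof of Theorems 1 and 2

**Step 1: the field of definition of the cusps.** $G$ acts on $A\supset U$ through $\mathrm{Gal}(\mathbb Q(\zeta_m)/\mathbb Q)$, by Corollary 6(ii). The group $U$, identified with the principal cuspidal divisors, has rank $\nu-1$ by Step 1 of Proposition 8, so it has finite index in the torsion-free group of degree-$0$ cuspidal divisors. An element of $G$ acting trivially on $U$ therefore acts trivially on all degree-$0$ cuspidal divisors, and, as $\infty$ is rational, on all cuspidal divisors. So $G$ acts on cuspidal divisors through $\mathrm{Gal}(\mathbb Q(\zeta_m)/\mathbb Q)$. (If $m\le2$, for instance if $N$ is squarefree, all cusps are rational and Theorem 1 is immediate. The first level with non-rational cusps is $N=9$.)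

**Step 2: the group $S$.** Let $k$ be as in Theorem 2, and let $S\le\mathrm{Gal}(\mathbb Q(\zeta_m)/\mathbb Q)$ be the image of $\mathrm{Gal}(\overline{\mathbb Q}/k)$. It equals $\mathrm{Gal}(\mathbb Q(\zeta_m)/k\cap\mathbb Q(\zeta_m))$. As $k\cap\mathbb Q(\zeta_m)$ is real, $S$ contains the image of $\mathbf c$.

**Step 3: solving the cocycle in $A$, then in $U$.** Let $D$ be a degree-$0$ cuspidal divisor whose class is fixed by $\mathrm{Gal}(\overline{\mathbb Q}/k)$. For $\sigma\in S$ write $\sigma D-D=\mathrm{div}(u_\sigma)$ with the unique $u_\sigma\in U$; then $u_{\sigma\tau}=u_\sigma\,\sigma(u_\tau)$. Since $U\subset A$ by Proposition 8 and $H^1(S,A)=0$ by Corollary 6(ii), there is $f\in A$ with $u_\sigma=\sigma(f)/f$ for all $\sigma\in S$. As $\mathbf c\in S$, we have $\mathbf c(f)/f=u_{\mathbf c}\in U$, and Proposition 12 gives $f=hw$ with $h\in A^G$ and $w\in U$. Then $u_\sigma=\sigma(w)/w$, so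
$$\sigma(D-\mathrm{div}\,w)=D+\mathrm{div}(u_\sigma)-\mathrm{div}(\sigma w)=D-\mathrm{div}\,w\qquad(\sigma\in S).$$
Thus $D-\mathrm{div}(w)$ is a cuspidal divisor fixed by $\mathrm{Gal}(\overline{\mathbb Q}/k)$ and linearly equivalent to $D$. This proves the first assertion of Theorem 2, and with $k=\mathbb Q$ it proves Theorem 1.

**Step 4: the Picard groups.** Let $B$ be a divisor on $Y_0(N)_k$ that is principal over $\overline{\mathbb Q}$. Regard it as a $k$-rational divisor on $X_0(N)$ and put $B_0=B-\deg(B)\,\infty$. Over $\overline{\mathbb Q}$ the divisor $B_0$ is linearly equivalent to a cuspidal divisor of degree $0$, so its class lies in $C_N\cap J_0(N)(k)$. By the first assertion it equals the class of a $k$-rational cuspidal divisor $B'$. The $k$-rational divisor $B_0-B'$ is principal over $\overline{\mathbb Q}$, hence over $k$, since the corresponding one-dimensional space of functions is defined over $k$. Restricting to $Y_0(N)$, where $\infty$ and $B'$ disappear, we see that $B$ is principal over $k$. This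 proves the injectivity. ∎

Step 3 used only that the class is invariant under a group $S$ containing $\mathbf c$. Applied to an arbitrary cocycle in $U$, the same argument shows $H^1(S,U)=0$ for every subgroup $S\ni\mathbf c$ of $\mathrm{Gal}(\mathbb Q(\zeta_m)/\mathbb Q)$, in contrast with the $\mathbb Z/2$ found for the three points in Section 1. No claim is made for fields $k$ with $k\cap\mathbb Q(\zeta_m)$ not real.
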